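# Gaussian limit of the log partition function of two-dimensional directed polymers in the quasi-critical regime

## 1. Switching on the noise backwards in time

Let $\omega(n,x)$, $n\in\mathbb N$, $x\in\mathbb Z^2$, be i.i.d. random variables with law $\mu$ of mean $0$, variance $1$ and finite exponential moments (the proof only needs $\mathbb E e^{c|\omega|}<\infty$ for some $c>0$). For $\beta\ge0$ put $\Lambda(\beta)=\log\mathbb E[e^{\beta\omega(n,x)}]$. Let $(S_n)$ be the simple random walk on $\mathbb Z^2$, with law $\mathrm P_x$ and expectation $\mathrm E_x$ when started at $x$, and write $q_n(x)=\mathrm P_0(S_n=x)$. The **directed polymer partition function** is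
$$W_N=W_N(\beta)=\mathrm E_0\Big[e^{\sum_{n=1}^N(\beta\omega(n,S_n)-\Lambda(\beta))}\Big].$$
It averages over the walk only, so it is a random variable depending on $\omega$. Each exponential factor has mean $1$, hence $\mathbb E W_N=1$.

The proof turns on the following construction. Cut the time interval at $0=t_0<t_1<\dots<t_K=N$, and switch the noise on one block $(t_{k-1},t_k]$ at a time, starting with the *last* block. For $0\le m\le t\le N$ let
$$Y_t^{(m)}(w)=\mathrm E\Big[e^{\sum_{n=t+1}^N(\beta\omega(n,S_n)-\Lambda(\beta))}\,\Big|\,S_m=w\Big],\qquad X_t=Y_t^{(0)}(0).$$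
So $X_t$ is the partition function of a polymer that starts at the origin at time $0$ but feels the noise only after time $t$. We have $X_N=1$ and $X_0=W_N$. All these variables are positive, and they are measurable for $\mathcal G_t=\sigma(\omega(n,\cdot):n>t)$; note that $\mathcal G_t\subset\mathcal G_s$ for $s<t$. Define
$$\rho_k=\frac{X_{t_{k-1}}}{X_{t_k}},\qquad Z_k=\mathrm E_0\Big[e^{\sum_{n=t_{k-1}+1}^{t_k}(\beta\omega(n,S_n)-\Lambda(\beta))}\Big],\qquad D_k=\rho_k-Z_k. \tag{1.1}$$
The product of the $\rho_k$ telescopes, so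
$$\log W_N=\sum_{k=1}^K\log\rho_k=\sum_{k=1}^K\log(Z_k+D_k). \tag{1.2}$$
The variable $Z_k$ uses only the noise of block $k$. Hence $Z_1,\dots,Z_K$ are **independent** with mean $1$, and $Z_k$ is independent of $\mathcal G_{t_k}$. If the $D_k$ are negligible, (1.2) writes $\log W_N$ as a sum of independent terms, and a central limit theorem is within reach. This is what the construction is for.

The smallest example shows what $D_k$ measures. Put $\eta(n,x)=e^{\beta\omega(n,x)-\Lambda(\beta)}-1$, a centered variable, and $\sigma^2=\mathbb E\eta^2$. Take $N=2$, $t_1=1$, $t_2=2$. Then $\rho_2=X_1=Z_2$, so $D_2=0$. With $e$ running over the four unit vectors,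
$$X_0=\tfrac14\sum_e(1+\eta(1,e))\,Y_1^{(1)}(e),\qquad X_1=\tfrac14\sum_eY_1^{(1)}(e),\qquad Z_1=1+\tfrac14\sum_e\eta(1,e),$$
where $Y_1^{(1)}(e)=1+\frac14\sum_{e'}\eta(2,e+e')$. Therefore
$$D_1=\frac{X_0}{X_1}-Z_1=\frac14\sum_e\eta(1,e)\Big(\frac{Y_1^{(1)}(e)}{X_1}-1\Big).$$
Given the noise at time $2$, $D_1$ has mean $0$ and variance $\frac{\sigma^2}{16}\sum_e\big(Y_1^{(1)}(e)/X_1-1\big)^2$. So $D_k$ is small when the noise after the block hardly distinguishes a polymer found at a typical point of the block from one started at the origin. This should hold when the blocks are long, since the polymer forgets where it was at a much earlier time.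

## 2. The quasi-critical regime and the theorems

Let $\Lambda_2(\beta)=\Lambda(2\beta)-2\Lambda(\beta)$ and, for two independent walks $S^1,S^2$ from the origin,
$$R_N=\mathrm E_0^{\otimes2}\Big[\sum_{n=1}^N\mathbf 1_{S_n^1=S_n^2}\Big]=\pi^{-1}\log N+O(1).$$
The **quasi-critical regime** (in the sense of Caravenna, Cottini and Rossi) is the regime where $\beta_N$ is chosen such that
$$\sigma_N^2:=e^{\Lambda_2(\beta_N)}-1=\frac1{R_N}\Big(1-\frac{\vartheta_N}{\log N}\Big),\qquad \vartheta_N\to\infty,\quad\frac{\vartheta_N}{\log N}\to0. \tag{2.1}$$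
For instance $\vartheta_N=\sqrt{\log N}$ is allowed. Since $\mathbb E\eta^2=e^{\Lambda(2\beta)-2\Lambda(\beta)}-1$, the number $\sigma_N^2$ is the variance of $\eta$ from Section 1. It is known that $W_N(\beta_N)\to0$ in probability in this regime. The question, taken from Clément Cosco and Shuta Nakajima, "High moments of 2d directed polymers up to quasi-criticality", arXiv:2503.17232 (2025), where it is stated as open, is this: for every $\mu$, $(\vartheta_N)$ and $(\beta_N)$ as above, are there deterministic $c_N,d_N$ with $c_N(\log W_N(\beta_N)-d_N)\to\mathcal N(0,1)$ in distribution?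

The answer is yes. Put
$$\lambda_N^2:=-\log(1-\sigma_N^2R_N).$$
In the regime (2.1), $1-\sigma_N^2R_N=\vartheta_N/\log N$, so $\lambda_N^2=\log(\log N/\vartheta_N)\to\infty$.

**Theorem A.** In the quasi-critical regime, $\lambda_N^{-1}\big(\log W_N(\beta_N)+\frac12\lambda_N^2\big)\to\mathcal N(0,1)$ in distribution. So one may take $c_N=1/\lambda_N$ and $d_N=-\frac12\lambda_N^2$ with $\lambda_N^2=\log(\log N/\vartheta_N)$.

To state the stronger form, recall the **Lévy–Prokhorov distance** of probability measures on $\mathbb R$: $d_{\rm Prok}(P,Q)$ is the infimum of the $\alpha>0$ with $P(A)\le Q(A^\alpha)+\alpha$ for all closed $A$, where $A^\alpha$ is the open $\alpha$-neighborhood of $A$. It is symmetric and it metrizes weak convergence. For example, the point masses at $0$ and at $a$ have distance $\min(|a|,1)$.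

**Theorem B.** Let $\beta_N>0$ be any sequence with $\sigma_N^2R_N<1$ and $(1-\sigma_N^2R_N)\log N\to\infty$. Then, without normalization,
$$d_{\rm Prok}\big(\mathrm{Law}(\log W_N(\beta_N)),\ \mathcal N(-\tfrac12\lambda_N^2,\lambda_N^2)\big)\to0.$$

**Corollary C.** In the quasi-critical regime, real sequences $c_N,d_N$ satisfy $c_N(\log W_N-d_N)\to\mathcal N(0,1)$ in distribution if and only if $|c_N|\lambda_N\to1$ and $c_N(d_N+\frac12\lambda_N^2)\to0$.

## 3. Second moments, and where direct expansions stop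

**The chain expansion.** We need one formula for all second moments. For $m\le s<t$, write the exponential factors at times in $(s,t]$ as $1+\eta(n,S_n)$, expand the product, and use the Markov property:
$$Y_s^{(m)}(w)=Y_t^{(m)}(w)+\sum_{j\ge1}\ \sum_{s<n_1<\dots<n_j\le t}\ \sum_{x_1,\dots,x_j}q_{n_1-m}(x_1-w)\prod_{i=2}^jq_{n_i-n_{i-1}}(x_i-x_{i-1})\prod_{i=1}^j\eta(n_i,x_i)\,Y_t^{(n_j)}(x_j). \tag{3.1}$$
The sum is finite. Given $\mathcal G_t$, the variables $Y_t$ are frozen and the $\eta$'s at times in $(s,t]$ are i.i.d. centered with variance $\sigma^2$. So products of $\eta$ over distinct sets of points are orthogonal, and a product over $j$ points has second moment $\sigma^{2j}$. To record the sum over chains with given endpoints, define $U_0(v)=\sigma^2\mathbf 1_{v=0}$ and, for $\ell\ge1$,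
$$U_\ell(v)=\sum_{j\ge1}\sigma^{2(j+1)}\sum_{0=l_0<\dots<l_j=\ell}\ \sum_{v_0=0,v_1,\dots,v_j=v}\ \prod_{i=1}^jq_{l_i-l_{i-1}}(v_i-v_{i-1})^2. \tag{3.2}$$
Thus $U_\ell(v)$ is the weight of all chains of common points of two replicas that begin at one point and end $\ell$ steps later at displacement $v$. For $F=\sum_ia_iY_s^{(m_i)}(w_i)$, a finite sum with all $m_i\le s$, we get
$$\mathbb E[F^2|\mathcal G_t]=\Big(\sum_ia_iY_t^{(m_i)}(w_i)\Big)^2+\sum_{s<n\le n+\ell\le t}\ \sum_{x,v}\Big(\sum_ia_iq_{n-m_i}(x-w_i)\Big)^2U_\ell(v)\,Y_t^{(n+\ell)}(x+v)^2. \tag{3.3}$$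
Here $(n,x)$ is the first point of the chain and $(n+\ell,x+v)$ is the last.

Put $p_n=\sum_xq_n(x)^2=q_{2n}(0)$, so that $R_t=\sum_{n=1}^tp_n$, and
$$u_\ell=\sum_vU_\ell(v),\qquad f(t)=\sum_{\ell=0}^tu_\ell.$$
For example $u_0=\sigma^2$, $u_1=\sigma^4p_1=\sigma^4/4$ and $u_2=\sigma^4p_2+\sigma^6p_1^2=\frac9{64}\sigma^4+\frac1{16}\sigma^6$. Splitting a chain at its first jump gives
$$f(t)=\sigma^2+\sigma^2\sum_{n=1}^tp_nf(t-n). \tag{3.4}$$

**The second moment of $W_N$.** Take $s=0$, $t=N$, $F=X_0$ in (3.3). Then $\mathbb E[W_N^2]=1+\sum_{n=1}^Np_nf(N-n)$, which by (3.4) equals $f(N)/\sigma^2$. By hand, $\mathbb E W_1^2=1+\sigma^2/4$ and $\mathbb E W_2^2=1+\frac14\sigma^2+\frac9{64}\sigma^2+\frac1{16}\sigma^4$. If $\sigma^2R_t<1$, relax the constraint $l_j\le t$ to "every jump is at most $t$". The sum over chains with $j$ jumps is then at most $\sigma^2(\sigma^2R_t)^j$, so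
$$f(t)\le\sigma^2\sum_{j\ge0}(\sigma^2R_t)^j=\frac{\sigma^2}{1-\sigma^2R_t},\qquad\mathbb E[W_N^2]\le\frac1{1-\sigma^2R_N}=e^{\lambda_N^2}. \tag{3.5}$$
Lemma 2(iv) below, taken at $t=N$, gives the matching lower bound $\mathbb E[W_N^2]\ge e^{\lambda_N^2}(1-o(1))$ in the quasi-critical regime. A log-normal variable $e^{\mathcal N(-\lambda^2/2,\lambda^2)}$ has mean $1$ and second moment $e^{\lambda^2}$, which suggests the centering and scaling in Theorem A.

**Two direct approaches.** The first thing to try is to write $W_N=1+y$ and expand $\log(1+y)$ with the help of (3.3). This stops at once: in the quasi-critical regime $\mathbb E y^2=e^{\lambda_N^2}(1+o(1))-1\to\infty$, and in fact $y\to-1$ in probability, since $W_N\to0$. There is no small quantity to expand in. The second thing to try is to cut into blocks and to bound $W_N-\prod_kZ_k$ in $L^2$. Now the blocks do have small variances, but $W_N\to0$ in probability, so an absolute $L^2$ error says nothing about logarithms unless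 it is compared with the size of $W_N$ itself.

So the error must be measured *relative* to the partition function at hand, and this is why (1.1) uses the ratios $\rho_k$. The price is that $X_{t_k}$ stands in a denominator with no lower bound available in advance. Section 7 shows how to pay this price.

## 4. Standing assumption and estimates for the walk

Put
$$b_N=\frac{1-\sigma_N^2R_N}{\sigma_N^2}=\sigma_N^{-2}-R_N.$$
From here to the end of Section 9, except for the proof of Theorem A, we assume only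
$$b_N\to\infty,\qquad\liminf_N\sigma_N^2R_N>0\qquad(\text{and }\sigma_N^2R_N<1). \tag{H}$$
In the quasi-critical regime $\sigma_N^2R_N\to1$, hence $\sigma_N^2\log N\to\pi$ and $b_N=\vartheta_N/(\sigma_N^2\log N)\sim\vartheta_N/\pi\to\infty$. So (H) holds there.

We drop the index $N$ and take $N$ large whenever needed, uniformly in all other parameters. The letters $C,c$ denote positive constants that depend only on $\mu$ (and on the liminf in (H) when it is used) and may change from line to line.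

**Moments of $\eta$.** Since $\sigma^{-2}\ge b\to\infty$, we have $\sigma\to0$. The function $\Lambda$ is strictly convex, so $\Lambda_2'(\beta)=2\Lambda'(2\beta)-2\Lambda'(\beta)>0$ for $\beta>0$; as $\Lambda_2(0)=0$, it follows that $\beta\to0$. By Taylor expansion $\Lambda_2(\beta)=2\beta^2-\beta^2+O(\beta^3)$, so $\sigma^2\sim\beta^2$. From $|e^y-1|\le|y|e^{|y|}$ with $y=\beta\omega-\Lambda(\beta)$ and $\Lambda(\beta)=O(\beta^2)$, we get $|\eta|\le C\beta(1+|\omega|)e^{C\beta^2+\beta|\omega|}$. Hence, for $\beta$ small,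
$$\mathbb E\eta^4\le C\beta^4\le C\sigma^4,\qquad\mathbb E|\eta|^3\le(\mathbb E\eta^2\,\mathbb E\eta^4)^{1/2}\le C\sigma^3.$$

**Heat kernel bounds.** In the coordinates $x_1+x_2$, $x_1-x_2$ the walk is a pair of independent one-dimensional simple walks, so $q_n(x)=\gamma_n(x_1+x_2)\gamma_n(x_1-x_2)$, where $\gamma_n$ is the one-dimensional kernel. For $a\equiv n$ (mod $2$) the integrand of the Fourier inversion formula is $\pi$-periodic, so
$$\gamma_n(a)=\frac1\pi\int_{-\pi/2}^{\pi/2}\cos^n\xi\;e^{-ia\xi}\,d\xi,\qquad0\le\cos\xi\le e^{-\xi^2/2}\text{ on }[-\tfrac\pi2,\tfrac\pi2];$$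
the last bound holds because $(\log\cos\xi)'=-\tan\xi\le-\xi$ for $0\le\xi<\frac\pi2$. Hence $\gamma_n\le Cn^{-1/2}$ for $n\ge1$. Also $p_n=q_{2n}(0)=\alpha_n^2$ with $\alpha_n=\binom{2n}n4^{-n}$. Since $\alpha_{n+1}/\alpha_n=\frac{2n+1}{2n+2}$, $p_n$ decreases, while $\frac{(n+1)\alpha_{n+1}^2}{n\alpha_n^2}=\frac{(2n+1)^2}{4n(n+1)}>1$, so $np_n\ge p_1=\frac14$. Altogether, for $n\ge1$,
$$q_n(x)\le\frac Cn,\qquad\frac1{4n}\le p_n\le\frac Cn,\qquad p_n\le\frac14. \tag{4.1}$$
With $\mathrm E_0|S_n|^2=n$ and $q_n^2\le\frac Cnq_n$,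
$$\sum_xq_n(x)^2|x|\le Cn^{-1/2},\qquad\sum_xq_n(x)^2|x|^2\le C. \tag{4.2}$$

**Changing the starting point.** Let $\mathcal A=\{(m,w):m\ge1,\ q_m(w)>0\}$ be the set of reachable points; for example $(1,e)\in\mathcal A$ for unit vectors $e$, but $(1,0)\notin\mathcal A$. For $(m,w)\in\mathcal A$ and $n>m$ put
$$\Delta q_n(x)=q_{n-m}(x-w)-q_n(x),\qquad\mathsf a=\sqrt m+|w|.$$

**Lemma 1.** Let $(m,w)\in\mathcal A$.
(a) If $n\ge2m$, then $\sum_x(\Delta q_n(x))^2\le C\mathsf a\,n^{-3/2}$ and $\sum_x(\Delta q_n(x))^2|x|\le C\mathsf a\,n^{-1}$.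
(b) If $n>m$, then $\sum_x(\Delta q_n(x))^2\le\frac C{n-m}$ and $\sum_x(\Delta q_n(x))^2|x|\le\frac C{n-m}(|w|+\sqrt n)$.

**Proof of (a).** We compare the two kernels on the Fourier side. If $x_1+x_2\not\equiv n$ (mod $2$), both terms of $\Delta q_n(x)$ vanish, because $w_1+w_2\equiv m$. Otherwise let $a=x_1\pm x_2\equiv n$ and $c=w_1\pm w_2\equiv m$ (mod $2$). Then
$$|\gamma_{n-m}(a-c)-\gamma_n(a)|\le\frac1\pi\int_{-\pi/2}^{\pi/2}\cos^{n-m}\xi\,\big|e^{ic\xi}-\cos^m\xi\big|\,d\xi\le\frac1\pi\int_{-\pi/2}^{\pi/2}e^{-(n-m)\xi^2/2}\big(|c||\xi|+1-\cos^m\xi\big)d\xi.$$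
Here $1-\cos^m\xi\le\min(1,m\xi^2/2)\le\sqrt m|\xi|$, $|c|\le\sqrt2|w|$, and $n-m\ge n/2$, so the right side is at most $C\mathsf a/n$. Since $\gamma_n,\gamma_{n-m}\le Cn^{-1/2}$, the identity $\alpha\alpha'-\gamma\gamma'=(\alpha-\gamma)\alpha'+\gamma(\alpha'-\gamma')$ together with (4.1) gives
$$|\Delta q_n(x)|\le Cn^{-1}\min(1,\mathsf a/\sqrt n).$$
Now $\sum_x|\Delta q_n(x)|\le2$, which gives the first claim. Also $\sum_x|\Delta q_n(x)||x|\le\mathrm E_0|w+S_{n-m}|+\mathrm E_0|S_n|\le|w|+2\sqrt n$, so the second sum is at most $Cn^{-1}\min(1,\mathsf a/\sqrt n)(\sqrt n+|w|)$. If $|w|\le\sqrt n$, this is at most $Cn^{-1}\cdot\frac{\mathsf a}{\sqrt n}\cdot2\sqrt n=C\mathsf a/n$; if $|w|>\sqrt n$, it is at most $Cn^{-1}\cdot2|w|\le C\mathsf a/n$.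

**Proof of (b).** Use $(\alpha-\alpha')^2\le\alpha^2+\alpha'^2$ for $\alpha,\alpha'\ge0$. By (4.1), $p_{n-m}+p_n\le\frac C{n-m}$. By (4.2), $\sum_xq_{n-m}(x-w)^2|x|\le\sum_yq_{n-m}(y)^2(|y|+|w|)\le\frac C{n-m}(\sqrt{n-m}+|w|)$ and $\sum_xq_n(x)^2|x|\le Cn^{-1/2}\le\frac{C\sqrt n}{n-m}$. $\square$

## 5. The two-replica kernel

The natural clock of the problem is
$$g(t):=\sigma^{-2}-R_t=b+R_N-R_t,\qquad\delta(t):=\frac1{g(t)}=\frac{\sigma^2}{1-\sigma^2R_t}\qquad(0\le t\le N).$$
As $t$ runs from $0$ to $N$, $g$ decreases from $\sigma^{-2}$ to $b$. So $\delta$ is nondecreasing, $\sigma^2\le\delta(t)\le\delta(N)=1/b\to0$, and $\log(g(0)/g(N))=-\log(\sigma^2b)=\lambda^2$.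

For points close to the end of a time interval we shall meet a logarithm. For $1\le n\le t$ let $L_t(n)=\log\frac{2et}{t-n+1}$. For example $L_t(t)=\log(2et)$ and $L_t(1)=\log(2e)$. We have $L_t(n)\ge1$, $L_t(n)\le\log(4e)$ if $n\le t/2$, and $\sum_{n=1}^tL_t(n)=\sum_{i=1}^t\log\frac{2et}i\le t(\log(2e)+1)=Ct$, because $\log t!\ge t\log t-t$.

**Lemma 2.** For $N$ large and $1\le t\le N$, with $\delta=\delta(t)$:
(i) $f(t)\le\delta$.
(ii) $u_\ell\le C\delta^2/\ell$ for $1\le\ell\le t$.
(iii) $\sum_vU_\ell(v)|v|\le C\sqrt\ell\,u_\ell$ for $0\le\ell\le t$.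
(iv) $f(t)\ge\delta(1-C\delta^2)$.
(v) $\sum_{\ell=0}^{t-n}u_\ell L_t(n+\ell)\le C\delta L_t(n)$ for $1\le n\le t$.

**Proof of (i).** This is (3.5). It uses only $\sigma^2R_t<1$.

**Proof of (ii).** We cut the chain at its middle. Exactly one jump of the chain goes from some $a\le\ell/2$ to some $a'>\ell/2$, so
$$u_\ell=\sum_{0\le a\le\ell/2<a'\le\ell}u_a\,p_{a'-a}\,u_{\ell-a'}.$$
If $a'-a\ge\ell/4$, then $p_{a'-a}\le C/\ell$, and these terms contribute at most $\frac C\ell f(\ell)^2\le\frac{C\delta^2}\ell$. If $a'-a<\ell/4$, then $a>\ell/4$ and $\ell-a'>\ell/4$. With $M=\max_{1\le i<\ell}iu_i$ we have $u_au_{\ell-a'}\le16M^2/\ell^2$. Each difference $d=a'-a$ occurs for at most $d$ pairs and $dp_d\le C$, so these terms contribute at most $\frac{16M^2}{\ell^2}\sum_{d<\ell/4}dp_d\le\frac{CM^2}\ell$. Hence $\ell u_\ell\le C_1\delta^2+C_1M^2$; for $\ell=1$ only terms of the first kind occur. If $iu_i\le2C_1\delta^2$ for all $i<\ell$, then $\ell u_\ell\le C_1\delta^2(1+4C_1^2\delta^2)\le2C_1\delta^2$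 as soon as $4C_1^2\delta^2\le1$, which holds for $N$ large. This is the induction step.

**Proof of (iii).** The case $\ell=0$ is trivial. Given the times $l_i$, normalize the weights: the increments $v_i-v_{i-1}$ become independent and symmetric, a step of length $n$ having law $q_n^2/p_n$, whose second moment is at most $C/p_n\le Cn$ by (4.2) and (4.1). The second moments add up, so $\sum_vU_\ell(v)|v|^2\le C\ell u_\ell$. Apply the Cauchy–Schwarz inequality.

**Proof of (iv).** We show that (3.4) is nearly the equation $f=\sigma^2+\sigma^2R_tf$. By (ii),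
$$\sum_{n=1}^tp_n\big(f(t)-f(t-n)\big)\le C\delta^2\sum_{n=1}^t\frac1n\sum_{t-n<\ell\le t}\frac1\ell\le C\delta^2.$$
Indeed, for $n\le t/2$ the inner sum has $n$ terms, each at most $2/t$, so this part of the double sum is at most $\sum_{n\le t/2}\frac1n\cdot\frac{2n}t\le1$. For $n>t/2$ use $\frac1n\le\frac2t$; each $\ell$ occurs for at most $\ell$ values of $n$, so this part is at most $\frac2t\sum_{\ell\le t}\frac1\ell\cdot\ell=2$. Inserting this in (3.4) gives $f(t)(1-\sigma^2R_t)\ge\sigma^2(1-C\delta^2)$.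

**Proof of (v).** Let $c=t-n$, so $L_t(n+\ell)=\log\frac{2et}{c-\ell+1}$. For $\ell\le c/2$ we have $c-\ell+1\ge\frac{c+1}2$, so $L_t(n+\ell)\le L_t(n)+\log2\le2L_t(n)$, and (i) applies. For $c/2<\ell\le c$ (which forces $c\ge1$), $u_\ell\le C\delta^2/c$ by (ii), and
$$\sum_{c/2<\ell\le c}L_t(n+\ell)\le\sum_{i=1}^c\log\frac{2et}i\le c\Big(\log\frac{2et}c+1\Big)\le3cL_t(n),$$
since $\log\frac{2et}c\le L_t(n)+\log2$ and $L_t(n)\ge1$. So this part is at most $C\delta^2L_t(n)\le C\delta L_t(n)$. $\square$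

## 6. Choosing the cut times

Suppose the block $(t_{k-1},t_k]$ has $R_{t_k}-R_{t_{k-1}}=\Delta_k$. By Lemma 2(i), the variance of $Z_k$ will be about $\varepsilon_k=\Delta_k/g(t_k)$. There are two competing demands. For a Taylor expansion of $\log Z_k$ we need $\varepsilon_k\to0$, so $\Delta_k\ll g$. On the other hand, Lemma 5 below will give errors $D_k$ of size $\mathbb E D_k^2\lesssim\delta_k=\varepsilon_k/\Delta_k$ (up to a truncation). If the $\Delta_k$ stayed below a constant $c$, then $\sum_k\delta_k\ge c^{-1}\sum_k\varepsilon_k\ge c^{-1}\sum_k\log(1+\varepsilon_k)=c^{-1}\lambda^2$ (see (6.3)), which does not tend to $0$ when $\lambda\to\infty$. So $\Delta_k$ must be large but much smaller than $g$. We take $\Delta_k\approx g^{3/4}$.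

**Definition of the times.** Go downward from $N$. Given a current time $T\ge1$:

* if $R_T\ge2g(T)^{3/4}+1$, the next time is $\max\{r<T:R_T-R_r\ge g(T)^{3/4}\}$;
* otherwise the next time is $0$, and we stop.

Relabel the times as $0=t_0<t_1<\dots<t_K=N$ and put
$$g_k=g(t_k),\qquad\delta_k=\frac1{g_k},\qquad\Delta_k=R_{t_k}-R_{t_{k-1}}=g_{k-1}-g_k,\qquad\varepsilon_k=\delta_k\Delta_k.$$
As an example, the last block has $\Delta_K=b^{3/4}+O(1)$, and $R_t=\pi^{-1}\log t+O(1)$, so $t_{K-1}=N\exp(-\pi b^{3/4}+O(1))$.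

**Sizes.** We check that the construction does what we want. By (H), $b\le\sigma^{-2}\le CR_N$, so $b^{3/4}=o(R_N)$ and $T=N$ falls in the first case; thus $K\ge2$. In the first case the next time $r$ satisfies $R_T-R_{r+1}<g(T)^{3/4}$, and $p_{r+1}\le\frac14$. So for $k\ge2$
$$g_k^{3/4}\le\Delta_k\le g_k^{3/4}+\tfrac14,\qquad R_{t_{k-1}}\ge g_k^{3/4}+\tfrac34,$$
and in particular $t_{k-1}\ge1$. For $k=1$ we have $b^{3/4}\le g_2^{3/4}\le\Delta_1=R_{t_1}\le2g_1^{3/4}+1$. Since $g_k\ge b\ge1$ for $N$ large, for all $k$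
$$b^{3/4}\le\Delta_k\le3g_k^{3/4},\qquad\varepsilon_k\le3g_k^{-1/4}\le3b^{-1/4}\to0,\qquad g_{k-1}=g_k+\Delta_k\le4g_k. \tag{6.1}$$
In particular $\Delta_k\ge1$ and $\varepsilon_k\le1$. For $k\ge2$, $b^{3/4}\le\Delta_k\le C\sum_{t_{k-1}<n\le t_k}\frac1n\le C\log(t_k/t_{k-1})$, hence $t_k\ge64\,t_{k-1}$ for $N$ large. For all $k$, $p_n\ge\frac1{4n}$ gives $\sum_{t_{k-1}<n\le t_k}\frac1n\le4\Delta_k$.

**Sums over blocks.** These control all later errors. For $p>1$, by (6.1),
$$\sum_k\Delta_kg_k^{-p}\le4^p\sum_k\Delta_kg_{k-1}^{-p}\le4^p\sum_k\int_{g_k}^{g_{k-1}}g^{-p}dg\le4^p\int_b^\infty g^{-p}dg\le C_pb^{1-p}.$$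
We use $\Delta_k\le3g_k^{3/4}$ for all $k$, $\Delta_k\ge g_k^{3/4}$ for $k\ge2$, and $g_1\ge b$ for the term $k=1$ where the lower bound is needed. For $k\ge2$, $\delta_k=g_k^{-1}\le\Delta_kg_k^{-7/4}$. For all $k$, $\varepsilon_k^2\le3\Delta_kg_k^{-5/4}$, $\varepsilon_k^{3/2}\le\sqrt3\,\Delta_kg_k^{-9/8}$ and $(\delta_k\varepsilon_k)^{1/2}=\Delta_k^{1/2}g_k^{-1}\le\sqrt3\,g_k^{-5/8}$; and $g_k^{-5/8}\le\Delta_kg_k^{-11/8}$ for $k\ge2$. Hence
$$\sum_k\delta_k\le Cb^{-3/4},\qquad\sum_k\varepsilon_k^2\le Cb^{-1/4},\qquad\sum_k\varepsilon_k^{3/2}\le Cb^{-1/8},\qquad\sum_k(\delta_k\varepsilon_k)^{1/2}\le Cb^{-3/8}. \tag{6.2}$$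
Finally $1+\varepsilon_k=g_{k-1}/g_k$, so $\sum_k\log(1+\varepsilon_k)=\log(g_0/g_K)=\log\frac1{\sigma^2b}=\lambda^2$, and therefore
$$\sum_k\varepsilon_k=\lambda^2+O\Big(\sum_k\varepsilon_k^2\Big)=\lambda^2+o(1). \tag{6.3}$$

## 7. The errors $D_k$ and the denominators

**Step 1: an exact formula for $D_k$.** This generalizes the example of Section 1. For $m\le t_k$ let
$$\Xi_k(m,w)=\frac{Y_{t_k}^{(m)}(w)}{X_{t_k}}-1,$$
the relative change of the future partition function when the polymer starts from $(m,w)$ instead of the origin. For instance $\Xi_K=0$, since $Y_N=1$. Now $Z_k$ has the expansion (3.1) with $m=0$, $w=0$, $s=t_{k-1}$, $t=t_k$ and all $Y_t$ replaced by $1$. So $X_{t_{k-1}}-Z_kX_{t_k}$ is the sum of the terms $j\ge1$ of (3.1) with $Y_{t_k}^{(n_j)}(x_j)-X_{t_k}$ in place of $Y_{t_k}^{(n_j)}(x_j)$. Divide by $X_{t_k}$ and use orthogonality given $\mathcal G_{t_k}$: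
$$\mathbb E[D_k|\mathcal G_{t_k}]=0,\qquad\mathbb E[D_k^2|\mathcal G_{t_k}]=\sum_{t_{k-1}<n\le n+\ell\le t_k}\ \sum_{x,v}q_n(x)^2U_\ell(v)\,\Xi_k(n+\ell,x+v)^2. \tag{7.1}$$

**Step 2: a recursion that controls the denominators.** We need second moments of $\Xi_k$, whose denominator $X_{t_k}$ has no lower bound in advance. Formula (3.3) computes the second moment of the numerator, but only given $\mathcal G_t$ for a *later* time $t$, at which the denominator $X_{t_k}$ is not yet known. The way out is to pay a constant factor for each block. Let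
$$\Gamma_k=\bigcap_{i>k}\{\rho_i\ge\tfrac12\}\in\mathcal G_{t_k},\qquad h_k(m,w)=\mathbb E\big[\Xi_k(m,w)^2;\Gamma_k\big]\quad\text{for }(m,w)\in\mathcal A,\ m\le t_k.$$
Here $\Gamma_k\in\mathcal G_{t_k}$ because $\rho_i$ is $\mathcal G_{t_{i-1}}$-measurable, and $\Gamma_K$ is the whole space. Let $1\le j<K$ and $F=Y_{t_j}^{(m)}(w)-X_{t_j}$. On $\Gamma_j$ we have $X_{t_{j+1}}^2/X_{t_j}^2=\rho_{j+1}^{-2}\le4$, and $\Gamma_j\subset\Gamma_{j+1}\in\mathcal G_{t_{j+1}}$. Hence
$$h_j(m,w)\le4\,\mathbb E\Big[\frac{\mathbb E[F^2|\mathcal G_{t_{j+1}}]}{X_{t_{j+1}}^2};\Gamma_{j+1}\Big].$$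
Apply (3.3) with $s=t_j$, $t=t_{j+1}$: the coefficient of a chain starting at $(n,x)$ is $q_{n-m}(x-w)-q_n(x)=\Delta q_n(x)$, and $(Y_{t_{j+1}}^{(n+\ell)}(x+v)/X_{t_{j+1}})^2=(1+\Xi_{j+1})^2\le2+2\Xi_{j+1}^2$. So
$$h_j(m,w)\le4\Big\{h_{j+1}(m,w)+2\sum_{t_j<n\le n+\ell\le t_{j+1}}\ \sum_{x,v}(\Delta q_n(x))^2U_\ell(v)\big(1+h_{j+1}(n+\ell,x+v)\big)\Big\}. \tag{7.2}$$
All points $(n+\ell,x+v)$ with nonzero weight lie in $\mathcal A$: if $\Delta q_n(x)\ne0$, then $x$ is reachable at time $n$ from the origin, directly or through $(m,w)\in\mathcal A$, and $U_\ell(v)>0$ only for displacements that the walk can make in $\ell$ steps.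

The factor $4$ is paid once per block. It is harmless if $h_{j+1}(m,w)$ is smaller than the target for $h_j(m,w)$ by a factor larger than $4$. This is what diffusion gives: a point $(m,w)$ with $m\le t_j$, seen from a time $t_{j+1}\ge64t_j$, should have an effect of order $(\sqrt m+|w|)/\sqrt{t_{j+1}}$, and $4\sqrt{t_j/t_{j+1}}\le\frac12$. Points near the end of the block need a logarithmic correction. So, for $(m,w)\in\mathcal A$, $m\le t$, we put
$$\psi_t(m,w)=\frac{\sqrt m+|w|}{\sqrt t}\ \ (m\le t/2),\qquad\psi_t(m,w)=L_t(m)\Big(1+\frac{|w|}{\sqrt t}\Big)\ \ (m>t/2).$$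
Since $m\le t$ and $L_t\ge1$, in all cases
$$\frac{\sqrt m+|w|}{\sqrt t}\le\psi_t(m,w)\le L_t(m)\Big(1+\frac{|w|}{\sqrt t}\Big). \tag{7.3}$$

**Step 3: one step of the recursion applied to $\psi$.** This bounds the sum in (7.2) when $h_{j+1}\le\psi_{t_{j+1}}$.

**Lemma 3.** If $1\le t$, $4t\le t'\le N$, $(m,w)\in\mathcal A$ and $m\le t$, then
$$\sum_{t<n\le n+\ell\le t'}\ \sum_{x,v}(\Delta q_n(x))^2U_\ell(v)\big(1+\psi_{t'}(n+\ell,x+v)\big)\le C_2\,\delta(t')\,\psi_t(m,w).$$

**Proof.** By (7.3), $1+\psi_{t'}(n+\ell,x+v)\le2L_{t'}(n+\ell)\big(1+\frac{|x|+|v|}{\sqrt{t'}}\big)$. Sum over $v$ with Lemma 2(iii) and $\ell\le t'$, then over $\ell$ with Lemma 2(v). The left side is at most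
$$C\delta(t')\sum_{t<n\le t'}L_{t'}(n)\,a_n,\qquad a_n=\sum_x(\Delta q_n(x))^2\Big(1+\frac{|x|}{\sqrt{t'}}\Big).$$

Consider first the range $n\ge2m$, $t<n\le t'$. By Lemma 1(a), $a_n\le C\mathsf a\,(n^{-3/2}+n^{-1}t'^{-1/2})$. For $n\le t'/2$ we have $L_{t'}(n)\le\log(4e)$, and the contribution is at most $C\mathsf a\,t^{-1/2}+C\mathsf a\,t'^{-1/2}\log(t'/t)\le C\mathsf a\,t^{-1/2}$, since $(t/t')^{1/2}\log(t'/t)\le C$. For $n>t'/2$ we have $a_n\le C\mathsf a\,t'^{-3/2}$ and $\sum_{n\le t'}L_{t'}(n)\le Ct'$, which gives $C\mathsf a\,t'^{-1/2}$. In total this range contributes at most $C\mathsf a/\sqrt t\le C\psi_t(m,w)$ by (7.3). If $m\le t/2$, the range contains all $n>t$, and we are done. If $m>t/2$, it contains all $n>2t$.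

It remains to treat $m>t/2$ and $t<n\le2t\le t'/2$. By Lemma 1(b) and $n\le2t\le t'$, $a_n\le\frac C{n-m}\big(1+\frac{|w|}{\sqrt t}\big)$, and $L_{t'}(n)\le\log(4e)$. Moreover
$$\sum_{n=t+1}^{2t}\frac1{n-m}\le\frac1{t-m+1}+\log\frac{2t-m}{t-m+1}\le1+\log\frac{2t}{t-m+1}=L_t(m).$$
So this range contributes at most $CL_t(m)(1+|w|/\sqrt t)=C\psi_t(m,w)$. $\square$

**Step 4: the recursion closes.**

**Lemma 4.** For $N$ large, $h_j(m,w)\le\psi_{t_j}(m,w)$ for all $1\le j\le K$, $(m,w)\in\mathcal A$, $m\le t_j$.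

**Proof.** We use backward induction; $h_K=0$. If the bound holds for $j+1$, then (7.2) and Lemma 3 with $t=t_j$, $t'=t_{j+1}\ge64t_j$ give
$$h_j(m,w)\le4\big\{\psi_{t_{j+1}}(m,w)+2C_2\delta_{j+1}\psi_{t_j}(m,w)\big\}.$$
Since $m\le t_j\le t_{j+1}/64$, the first form of $\psi$ applies at $t_{j+1}$, and $\psi_{t_{j+1}}(m,w)=\sqrt{t_j/t_{j+1}}\,\frac{\sqrt m+|w|}{\sqrt{t_j}}\le\frac18\psi_{t_j}(m,w)$. As $8C_2\delta_{j+1}\le8C_2/b\le\frac12$ for $N$ large, we get $h_j\le(\frac12+\frac12)\psi_{t_j}$. $\square$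

**Step 5: the size of $D_k$.**

**Lemma 5.** $\mathbb E[D_k^2;\Gamma_k]\le C\delta_k$ for all $1\le k\le K$.

**Proof.** Write $t=t_k$, $s=t_{k-1}$, $\delta=\delta_k$. By (7.1) and Lemma 4, $\mathbb E[D_k^2;\Gamma_k]\le\sum q_n(x)^2U_\ell(v)\psi_t(n+\ell,x+v)$, summed over $s<n\le n+\ell\le t$ and $x,v$.

*Terms with $n+\ell\le t/2$.* Here $\psi_t(n+\ell,x+v)\le(\sqrt n+\sqrt\ell+|x|+|v|)/\sqrt t$. By (4.1), (4.2) and Lemma 2(iii), these terms are at most
$$C\sum_{s<n\le t}\sum_{0\le\ell\le t}\frac{u_\ell}n\cdot\frac{\sqrt n+\sqrt\ell}{\sqrt t}\le C\,\frac{f(t)}{\sqrt t}\sum_{n\le t}n^{-1/2}+C\Delta_kt^{-1/2}\sum_{1\le\ell\le t}\delta^2\ell^{-1/2}\le C\delta+C\Delta_k\delta^2\le C\delta,$$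
where we used $\sum_{s<n\le t}\frac1n\le4\Delta_k$, Lemma 2(i) and (ii), and $\Delta_k\delta=\varepsilon_k\le1$.

*Terms with $n+\ell>t/2$.* Here $\psi_t=L_t(n+\ell)(1+|x+v|/\sqrt t)$. After summing over $x,v$, with $\sqrt n,\sqrt\ell\le\sqrt t$, these terms are at most $C\sum\frac{u_\ell}nL_t(n+\ell)$. For $n>t/4$, Lemma 2(v) gives at most $\frac Ct\,\delta\sum_{n\le t}L_t(n)\le C\delta$. For $n\le t/4$ we have $\ell>t/4$, so $u_\ell\le C\delta^2/t$, and $\sum_\ell L_t(n+\ell)\le Ct$; this gives $C\delta^2\sum_{s<n\le t}\frac1n\le C\Delta_k\delta^2\le C\delta$. $\square$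

## 8. Second and fourth moments of the blocks

**Lemma 6.** $\varepsilon_k-C\delta_k\le\mathrm{Var}\,Z_k\le\varepsilon_k$ for all $k$.

**Proof.** Write $t=t_k$, $s=t_{k-1}$. As in (3.3) with all $Y_t$ replaced by $1$, $\mathrm{Var}\,Z_k=\sum_{s<n\le t}p_nf(t-n)\le\Delta_kf(t)\le\Delta_k\delta_k=\varepsilon_k$.

For the lower bound keep only $n\le\hat t:=\lfloor t/2\rfloor$. We have $\hat t\ge s$ (since $t\ge64s$ if $k\ge2$, and $s=0$ if $k=1$), and $\hat t\ge1$, because $R_{t_1}\ge b^{3/4}\to\infty$ forces $t_1\ge2$. For $n\le\hat t$, $t-n\ge\hat t$. Also $R_t-R_{\hat t}\le C$, so $g(\hat t)\le g_k+C$; and $\delta(\hat t)\le\delta_k$. By Lemma 2(iv),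
$$\mathrm{Var}\,Z_k\ge(R_{\hat t}-R_s)f(\hat t)\ge(\Delta_k-C)\,\frac{1-C\delta_k^2}{g_k+C}\ge(\Delta_k-C)\,\delta_k(1-C\delta_k)\ge\varepsilon_k-C\delta_k,$$
where the last step uses $\varepsilon_k\le1$. (For $N$ large $\Delta_k-C>0$ by (6.1).) $\square$

**Lemma 7.** $\mathbb E[(Z_k-1)^4]\le C\varepsilon_k^2$ for all $k$, for $N$ large.

The rest of this section proves Lemma 7. Write $t=t_k$, $s=t_{k-1}$, $\delta=\delta_k$, $\varepsilon=\varepsilon_k$.

**Step 1: expansion into four replicas.** By (3.1) with all $Y_t=1$, $Z_k-1=\sum_{A\ne\emptyset}c(A)\prod_{(n,x)\in A}\eta(n,x)$, where $A$ runs over finite sets with at most one point at each time, all times in $(s,t]$, and $c(A)=\mathrm P_0(S_n=x\ \forall(n,x)\in A)$. Hence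
$$\mathbb E(Z_k-1)^4=\sum_{A_1,\dots,A_4\ne\emptyset}\ \prod_{i=1}^4c(A_i)\;\mathbb E\Big[\prod_{i=1}^4\prod_{(n,x)\in A_i}\eta(n,x)\Big].$$
As $\eta$ is centered, a nonzero expectation requires each point of $\bigcup A_i$ to lie in at least two of the $A_i$. A point of multiplicity $2,3,4$ contributes in absolute value at most $\sigma^2$, $C\sigma^3$, $C\sigma^4$. At each time of $\bigcup A_i$, let the **type** $J$ record which of the $A_i$ share which point at that time. It is a pair ($6$ possibilities), a triple ($4$), the quadruple ($1$), or two disjoint pairs at distinct sites ($3$): $14$ types in all. The weight $w(J)$ is $\sigma^2$, $\le C\sigma^3$, $\le C\sigma^4$, $=\sigma^4$, respectively. For example, if $A_1=A_2=\{(5,x)\}$ and $A_3=A_4=\{(5,y)\}$, the type at time $5$ is "two pairs" if $x\ne y$ and "quadruple" if $x=y$.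

Fix times $\tau_1<\dots<\tau_r$ and types $J_1,\dots,J_r$. Summing $\prod_ic(A_i)$ over all $(A_i)$ with this structure means summing probabilities of disjoint events for four independent walks (replicas) from the origin. The result is at most the probability that for each $i$ the replicas in each block of $J_i$ are at a common site at time $\tau_i$ (we drop the requirement of distinct sites for two pairs). Since no $A_i$ is empty, the supports of the $J_i$ cover $\{1,2,3,4\}$. So $\mathbb E(Z_k-1)^4$ is at most the sum, over $r\ge1$, times in $(s,t]$ and covering types, of $\prod_iw(J_i)$ times this probability. All terms are nonnegative, so from now on we may drop constraints.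

**Step 2: grouping into stretches.** This uses the kernel $U_\ell$ for repeated meetings of the same pair. Each maximal run of consecutive times $\tau_i$ of one and the same pair type forms one **stretch**, and every time of non-pair type is a stretch by itself, of duration $0$. For example, times $5,7,9$ with types $\{1,2\},\{1,2\},\{3,4\}$ form a stretch of type $\{1,2\}$ with waiting time $5$ and duration $2$, and then a stretch of type $\{3,4\}$ with waiting time $2$ and duration $0$. Summed over its interior times and positions, a pair stretch of duration $\ell$ has the weight $U_\ell$ for the displacement of the common position of the pair, while the other replicas move freely for $\ell$ steps. If a stretch has pair type $I$, the next stretch has type $J\ne I$.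

**Step 3: why a uniform bound per stretch fails, and what replaces it.** One would like each further stretch to cost a factor $C\varepsilon=C\delta\Delta_k$. The duration gives $\sum_\ell u_\ell\le\delta$. The waiting time gives $\sum_{n\le t}q_{2n}(z)$, where $z$ is the separation of the two replicas that meet next. The supremum over $z$ of this sum is $R_t$, attained at $z=0$. So a uniform bound gives only $\delta R_t$ per stretch. This need not be small: for $k=K$ in the quasi-critical regime it equals $R_N/b\sim\log N/\vartheta_N\to\infty$. The point is that $z$ is typically not small, because the replicas have moved freely for more than $s$ steps before the first meeting. We record this with a weight of small power. Let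
$$\kappa=\frac1{\Delta_k}\in(0,1],\qquad\frac\delta\kappa=\varepsilon,\qquad G(z)=\max\Big(1,\frac{\sqrt t}{1+|z|}\Big)^\kappa\in[1,t^{\kappa/2}].$$

**(G1)** For $1\le n\le t$: $\sup_z\mathrm E_0\,G(z+S_n)\le C(t/n)^{\kappa/2}$. Indeed $u^\kappa\le1+u$ for $u\ge0$ gives
$$G(y)\le1+(t/n)^{\kappa/2}\Big(\frac{\sqrt n}{1+|y|}\Big)^\kappa\le1+(t/n)^{\kappa/2}\Big(1+\frac{\sqrt n}{1+|y|}\Big),$$
and $\mathrm E_0\frac{\sqrt n}{1+|z+S_n|}\le1+\frac Cn\sum_{|y|\le\sqrt n}\frac{\sqrt n}{1+|y|}\le C$, because the lattice sum of $\frac1{1+|y|}$ over $|y|\le\sqrt n$ is at most $C\sqrt n$.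

**(G2)** $\sum_{n=1}^tq_{2n}(z)(t/n)^{\kappa/2}\le\frac C\kappa G(z)$. We use $q_{2n}(z)\le C/n$, and for $z\ne0$
$$q_{2n}(z)=\sum_yq_n(y)q_n(z-y)\le2\sup_xq_n(x)\,\mathrm P_0(|S_n|\ge|z|/2)\le Cn|z|^{-4},$$
since $|y|\ge|z|/2$ or $|z-y|\ge|z|/2$, and $\mathrm E_0|S_n|^4\le Cn^2$. If $z=0$, the sum is at most $Ct^{\kappa/2}\sum_nn^{-1-\kappa/2}\le\frac C\kappa t^{\kappa/2}=\frac C\kappa G(0)$. If $1\le|z|\le\sqrt t$, the terms $n\ge|z|^2$ give at most $Ct^{\kappa/2}\sum_{n\ge|z|^2}n^{-1-\kappa/2}\le\frac C\kappa(\sqrt t/|z|)^\kappa$, the terms $n<|z|^2$ give at most $Ct^{\kappa/2}|z|^{-4}\sum_{n<|z|^2}n^{1-\kappa/2}\le Ct^{\kappa/2}|z|^{-4}|z|^{4-\kappa}=C(\sqrt t/|z|)^\kappa$, and $(\sqrt t/|z|)^\kappa\le2G(z)$ because $|z|\ge\frac12(1+|z|)$. If $|z|>\sqrt t$, the sum is at most $Ct^{\kappa/2}|z|^{-4}t^{2-\kappa/2}\le C\le\frac C\kappa G(z)$.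

**(G3)** $\sum_{n=1}^tq_{2n}(z)\,n^{-1}t^{\kappa/2}\le\frac C\kappa G(z)$. This follows from (G2), because $n^{-1}t^{\kappa/2}=n^{-1+\kappa/2}(t/n)^{\kappa/2}\le(t/n)^{\kappa/2}$.

**(G4)** For $s<n\le t$: $(t/n)^{\kappa/2}\le e^2$. Indeed $\log\frac tn\le\log\frac t{s+1}\le\sum_{s<i\le t}\frac1i\le4\Delta_k=4/\kappa$.

**Step 4: each further stretch costs a factor $C\varepsilon$.** Let $B_r(x;I)$, $x\in(\mathbb Z^2)^4$, be the total weight of $r$ further stretches after a stretch of type $I$ ended with the replicas at $x=(x_1,\dots,x_4)$, where for each stretch we only require that waiting time ($\ge1$) plus duration be at most $t$.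

**Claim.** There is a constant $C_3$ such that
$$B_r(x;I)\le(C_3\varepsilon)^r\sum_{\{a,b\}\ne I}G(x_a-x_b),$$
the sum being over pairs $\{a,b\}\subset\{1,2,3,4\}$ different from $I$ (all pairs if $I$ is not a pair).

We use induction on $r$. For $r=0$, $B_0=1\le G$. Let $r\ge1$, and let $J$ be the type of the next stretch, $n$ its waiting time, $\ell$ its duration.

*$J=\{c,d\}\ne I$ is a pair.* The replicas $c,d$ meet at time $n$ with probability $\sum_yq_n(y-x_c)q_n(y-x_d)=q_{2n}(x_c-x_d)$. By induction the continuation is at most $(C_3\varepsilon)^{r-1}\sum_{\{a,b\}\ne J}G$, evaluated at the end of the stretch. For $\{a,b\}\ne J$, one index, say $a$, is not in $J$. Replica $a$ makes $n+\ell\le t$ free steps independently of the others, so by (G1), conditionally on all other replicas, the expectation of $G$ is at most $C(t/(n+\ell))^{\kappa/2}\le C(t/n)^{\kappa/2}$. There are $5$ such pairs. The total for this $J$ is at most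
$$(C_3\varepsilon)^{r-1}\cdot5C\sum_{n\le t}q_{2n}(x_c-x_d)(t/n)^{\kappa/2}\sum_{\ell\le t}u_\ell\le(C_3\varepsilon)^{r-1}\,\frac{C\delta}\kappa\,G(x_c-x_d),$$
by (G2) and Lemma 2(i). Since $\{c,d\}\ne I$, the term $G(x_c-x_d)$ occurs in the sum of the claim.

*$J$ is not a pair.* Choose a pair $\{c,d\}\ne I$ inside a block of $J$; this is possible, since a triple contains three pairs, the quadruple six, and "two pairs" two. At least one further coincidence is required, so by (4.1) the coincidence probability is at most $\frac Cn\,q_{2n}(x_c-x_d)$: for a third replica in the same block bound one factor $q_n$ by $C/n$ (and for a fourth one use $q_n\le1$), and for a second pair $\{e,e'\}$ bound $q_{2n}(x_e-x_{e'})\le C/n$. The weight is $w(J)\le C\sigma^2\le C\delta$, and the continuation is at most $(C_3\varepsilon)^{r-1}\cdot6t^{\kappa/2}$. By (G3) the total for this $J$ is at most $(C_3\varepsilon)^{r-1}\frac{C\delta}\kappa G(x_c-x_d)$.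

The constants $C$ here do not depend on $C_3$, and $\delta/\kappa=\varepsilon$. Summing over at most $14$ types $J$ proves the claim with $C_3=14C$.

**Step 5: the first stretch, and summation.** All replicas start at the origin at time $0$, and the first waiting time $n$ lies in $(s,t]$; this is where the block enters. Let $Q$ be the number of stretches.

If $Q\ge2$ and the first stretch is a pair, we argue as in Step 4 with $q_{2n}(0)=p_n$ and use (G4): the total is at most
$$C\sum_{s<n\le t}p_n\,\delta\,(t/n)^{\kappa/2}(C_3\varepsilon)^{Q-1}\le C\Delta_k\delta\,(C_3\varepsilon)^{Q-1}=C\varepsilon(C_3\varepsilon)^{Q-1}.$$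
If $Q\ge2$ and the first stretch is not a pair, the total is at most $C\delta\sum_{s<n\le t}\frac1np_n\,t^{\kappa/2}(C_3\varepsilon)^{Q-1}\le C\varepsilon(C_3\varepsilon)^{Q-1}$, using $n^{-1}t^{\kappa/2}\le(t/n)^{\kappa/2}\le e^2$. If $Q=1$, the single stretch must cover all four replicas, which forces the quadruple or two pairs. The weight is at most $C\sigma^4$ and the coincidence probability at most $C/n^2$, so we get at most $C\sigma^4\sum_nn^{-2}\le C\delta^2\le C\varepsilon^2$, as $\Delta_k\ge1$. Since $\varepsilon\le3b^{-1/4}\to0$, we have $C_3\varepsilon\le\frac12$ for $N$ large, and summation over $Q\ge2$ gives at most $C\varepsilon^2$. This proves Lemma 7. $\square$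

Lemmas 6 and 7 with the Cauchy–Schwarz inequality give $\mathbb E|Z_k-1|^3\le(\varepsilon_k\cdot C\varepsilon_k^2)^{1/2}\le C\varepsilon_k^{3/2}$.

## 9. From independent blocks to the Gaussian law

**Step 1: all denominators are good with high probability.** This removes the truncation $\Gamma_k$. By Lemmas 5 and 7, Markov's inequality and (6.2),
$$\mathbb P\big(\exists k:|Z_k-1|>\tfrac14\big)\le C\sum_k\varepsilon_k^2\to0,\qquad\mathbb P\big(\exists k:\Gamma_k\text{ holds and }|D_k|>\tfrac18\big)\le C\sum_k\delta_k\to0.$$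
Outside these two events all $\Gamma_k$ hold, by backward induction from $\Gamma_K$, which always holds: on $\Gamma_k$ we have $\rho_k=Z_k+D_k\ge\frac34-\frac18=\frac58\ge\frac12$, hence $\Gamma_{k-1}=\Gamma_k\cap\{\rho_k\ge\frac12\}$ holds. So with probability $1-o(1)$, all $\Gamma_k$ hold and $|Z_k-1|\le\frac14$, $|D_k|\le\frac18$ for all $k$.

**Step 2: Taylor expansion.** On this event, put $y=(Z_k-1)+D_k$, so $|y|\le\frac38$, and use $\log(1+y)=y-\frac12y^2+O(|y|^3)$ together with $|y|^3\le4(|Z_k-1|^3+|D_k|^3)$ and $|D_k|^3\le D_k^2$. By (1.2),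
$$\log W_N=\sum_k(Z_k-1)+\sum_kD_k\mathbf 1_{\Gamma_k}-\frac12\sum_k(Z_k-1)^2+\mathrm{Err},$$
$$|\mathrm{Err}|\le C\sum_k\big(|Z_k-1||D_k|+D_k^2+|Z_k-1|^3\big)\mathbf 1_{\Gamma_k}.$$
We treat the terms one after the other.

* $\sum_kD_k\mathbf 1_{\Gamma_k}\to0$ in $L^2$. For $k'>k$ the variable $D_{k'}\mathbf 1_{\Gamma_{k'}}$ is $\mathcal G_{t_{k'-1}}$-measurable, hence $\mathcal G_{t_k}$-measurable; since $\Gamma_k\in\mathcal G_{t_k}$ and $\mathbb E[D_k|\mathcal G_{t_k}]=0$, the summands are orthogonal. By Lemma 5 the second moment is at most $C\sum_k\delta_k\to0$.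
* The bound on $|\mathrm{Err}|$ tends to $0$ in $L^1$. By Cauchy–Schwarz and the moment bounds, its expectation is at most $C\sum_k(\varepsilon_k\delta_k)^{1/2}+C\sum_k\delta_k+C\sum_k\varepsilon_k^{3/2}\to0$, by (6.2).
* $\sum_k[(Z_k-1)^2-\mathrm{Var}\,Z_k]\to0$ in $L^2$. By independence the variance is at most $\sum_k\mathbb E(Z_k-1)^4\le C\sum_k\varepsilon_k^2\to0$.
* $V_N:=\sum_k\mathrm{Var}\,Z_k=\sum_k\varepsilon_k+O\big(\sum_k\delta_k\big)=\lambda_N^2+o(1)$, by Lemma 6, (6.2) and (6.3).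

Hence
$$\log W_N=-\tfrac12\lambda_N^2+M_N+o_{\mathbb P}(1),\qquad M_N=\sum_k(Z_k-1),\quad Z_k\text{ independent}. \tag{9.1}$$

**Step 3: Lindeberg replacement.** We compare $M_N$ with a Gaussian variable. Let $\varphi\in C^3(\mathbb R)$ be bounded with bounded derivatives, and let $\zeta_k\sim\mathcal N(0,\mathrm{Var}\,Z_k)$ be independent of each other and of the $Z_k$. Replace the variables $Z_k-1$ by $\zeta_k$ one at a time. In each replacement the remaining summands are independent of the two variables exchanged, and the first two moments of these agree, so Taylor's formula of order $3$ gives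
$$\Big|\mathbb E\varphi(M_N)-\mathbb E\varphi\Big(\sum_k\zeta_k\Big)\Big|\le\frac{\|\varphi'''\|_\infty}6\sum_k\big(\mathbb E|Z_k-1|^3+\mathbb E|\zeta_k|^3\big)\le C\|\varphi'''\|_\infty\sum_k\varepsilon_k^{3/2}\le C\|\varphi'''\|_\infty\,b^{-1/8}.$$
Here $\mathbb E|\zeta_k|^3\le C(\mathrm{Var}\,Z_k)^{3/2}\le C\varepsilon_k^{3/2}$, and $\sum_k\zeta_k\sim\mathcal N(0,V_N)$.

**Step 4: from smooth functions to the Prokhorov distance.** Let $\alpha\in(0,1)$ and let $A\subset\mathbb R$ be closed. Convolving $\mathbf 1_{A^{\alpha/2}}$ with a smooth probability density supported in $[-\frac\alpha2,\frac\alpha2]$ yields $\varphi$ with $\mathbf 1_A\le\varphi\le\mathbf 1_{A^\alpha}$ and $\|\varphi'''\|_\infty\le C\alpha^{-3}$, where $C$ does not depend on $A$. Hence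
$$\mathbb P(M_N\in A)\le\mathcal N(0,V_N)(A^\alpha)+C\alpha^{-3}b^{-1/8}\le\mathcal N(0,V_N)(A^\alpha)+\alpha$$
for $N$ large, uniformly in $A$. So $d_{\rm Prok}(\mathrm{Law}(M_N),\mathcal N(0,V_N))\to0$. For a standard Gaussian $\xi$, $|\sqrt{V_N}\,\xi-\lambda_N\xi|\le\sqrt{|V_N-\lambda_N^2|}\,|\xi|\to0$ in probability. If two variables on one space differ by a term that tends to $0$ in probability, their laws have distance tending to $0$, because $\mathbb P(X\in A)\le\mathbb P(X'\in A^\alpha)+\mathbb P(|X-X'|\ge\alpha)$. So $V_N$ may be replaced by $\lambda_N^2$, and the $o_{\mathbb P}(1)$ in (9.1) is harmless. A common shift does not change $d_{\rm Prok}$. Therefore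
$$d_{\rm Prok}\big(\mathrm{Law}(\log W_N),\ \mathcal N(-\tfrac12\lambda_N^2,\lambda_N^2)\big)\to0\qquad\text{under (H)}. \tag{9.2}$$

**Proof of Theorem A.** The quasi-critical regime satisfies (H), and $\lambda_N^2=\log(\log N/\vartheta_N)\to\infty$. For $N$ large $\lambda_N\ge1$, so the map $x\mapsto\lambda_N^{-1}(x+\frac12\lambda_N^2)$ is $1$-Lipschitz and does not increase the Prokhorov distance of two laws. Apply it to both laws in (9.2): $d_{\rm Prok}\big(\mathrm{Law}(\lambda_N^{-1}(\log W_N+\frac12\lambda_N^2)),\mathcal N(0,1)\big)\to0$. $\blacksquare$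

So the answer to the question of Section 2 is yes for every $\mu$, $(\vartheta_N)$ and $(\beta_N)$, with $c_N=\big(\log\frac{\log N}{\vartheta_N}\big)^{-1/2}$ and $d_N=-\frac12\log\frac{\log N}{\vartheta_N}$.

## 10. The full range of $\beta_N$, and all normalizations

**Proof of Theorem B.** It suffices to show that every subsequence has a further subsequence along which the claim holds. Pass to a subsequence along which either $\liminf\sigma_N^2R_N>0$ or $\sigma_N^2R_N\to0$.

*First case: $\liminf\sigma_N^2R_N>0$.* Since $\sigma_N^2R_N<1$, we have $\sigma_N^{-2}>R_N$ and $b_N=(1-\sigma_N^2R_N)\sigma_N^{-2}\ge(1-\sigma_N^2R_N)R_N\to\infty$, because $R_N\sim\pi^{-1}\log N$. So (H) holds along the subsequence. Sections 4–9 up to (9.2) use nothing about the sequence beyond (H), so they apply along the subsequence and give (9.2).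

*Second case: $\sigma_N^2R_N\to0$.* By (3.5), which needs only $\sigma_N^2R_N<1$,
$$\mathrm{Var}(W_N)=\mathbb E[W_N^2]-1\le\frac{\sigma_N^2R_N}{1-\sigma_N^2R_N}\to0.$$
So $W_N\to1$ and $\log W_N\to0$ in probability. Also $\lambda_N\to0$, so both $\mathrm{Law}(\log W_N)$ and $\mathcal N(-\frac12\lambda_N^2,\lambda_N^2)$ converge to the point mass at $0$, and their distance tends to $0$. $\blacksquare$

**Proof of Corollary C.** By Theorem A, $\log W_N=-\frac12\lambda_N^2+\lambda_N\xi_N$ with $\xi_N\to\mathcal N(0,1)$ in distribution, so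
$$c_N(\log W_N-d_N)=c_N\lambda_N\,\xi_N-c_N\big(d_N+\tfrac12\lambda_N^2\big). \tag{10.1}$$
Suppose first that $|c_N|\lambda_N\to1$ and $c_N(d_N+\frac12\lambda_N^2)\to0$. By the symmetry of $\mathcal N(0,1)$, $\mathrm{sgn}(c_N)\,\xi_N\to\mathcal N(0,1)$, and Slutsky's lemma shows that (10.1) converges to $\mathcal N(0,1)$.

Conversely, suppose that (10.1) converges to $\mathcal N(0,1)$. Then $c_N\ne0$ for $N$ large, since the left side vanishes when $c_N=0$. Recall the convergence-of-types theorem: if $\xi_N\to\xi$ and $\alpha_N\xi_N+\gamma_N\to\xi$ in distribution with $\alpha_N>0$ and $\xi$ non-degenerate, then $\alpha_N\to1$ and $\gamma_N\to0$. Apply it with $\alpha_N=|c_N|\lambda_N$ and $\gamma_N=-c_N(d_N+\frac12\lambda_N^2)$ along the indices with $c_N>0$, and then along those with $c_N<0$, replacing $\xi_N$ by $-\xi_N$, which also converges to $\mathcal N(0,1)$. This gives $|c_N|\lambda_N\to1$ and $c_N(d_N+\frac12\lambda_N^2)\to0$. $\blacksquare$
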